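\title{Compact stationary spacetimes need not be geodesically connected}

\begin{abstract}
We construct a Lorentzian metric on $S^3\times S^1$ that has a timelike Killing vector field and for which certain pairs of points are joined by no geodesic. Thus a compact stationary spacetime need not be geodesically connected. The obstruction comes from two rotations, each fixing one of the two points, whose sum is a lightlike Killing field. We determine all pairs that cannot be joined in the analogous metrics on $S^{2m+1}\times S^1$, obtain homogeneous counterexamples in every dimension $n\ge 4$, and give an example on a nilmanifold times a circle in which the set of points unreachable from a given point has codimension one. In dimension two every compact stationary spacetime is geodesically connected. Dimension three is not settled here.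
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Lorentzian metric} on a manifold $M$ of dimension $n\ge2$ is a nondegenerate symmetric $2$-tensor $g$ of signature $(-,+,\dots,+)$. A nonzero tangent vector $v$ is \emph{timelike}, \emph{lightlike} or \emph{spacelike} if $g(v,v)$ is negative, zero or positive. The timelike vectors at a point form two opposite open cones, and a \emph{time orientation} is a continuous choice of one of them; a vector field that is timelike everywhere provides such a choice. A \emph{spacetime} is a connected, time-oriented Lorentzian manifold without boundary. It is \emph{stationary} if it admits a timelike Killing vector field, that is, a timelike field whose flow preserves $g$, and it is \emph{geodesically connected} if any two of its points are joined by a geodesic. Everything is smooth. Geodesics of every causal character are allowed, constant ones included, and after an affine change of parameter a geodesic joining two points is defined on $[0,1]$. This paper is about the following question.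

\begin{quote}
Is every compact stationary spacetime geodesically connected?
\end{quote}

\noindent Candela and S\'anchez \cite{CS} write: ``as far as we know, it is not known if a compact stationary spacetime must be geodesically connected.''

There are good reasons to guess that the answer is yes. A compact connected Riemannian manifold is geodesically complete, and the Hopf--Rinow theorem turns completeness into the existence of a geodesic between any two points. For a Lorentzian metric the energy of a curve is indefinite, and neither step is automatic. A timelike Killing field $K$, however, controls the one negative direction, because $g(\gamma',K)$ is constant along each geodesic $\gamma$. This restores the first step: compact stationary spacetimes are geodesically complete (Proposition~\ref{prop:complete}). The simplest examples satisfy the conclusion as well. If $(N,g_N)$ is a compact connected Riemannian manifold, then $N\times S^1$ with the metric $g_N-dt^2$ is stationary, and it is geodesically connected because a pair of geodesics of the factors is a geodesic of the product.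

The answer is nevertheless no. Let $m\ge1$, let $\langle z,w\rangle=\sum_j z_j\overline{w_j}$ be the Hermitian product on $\mathbb C^{m+1}$, and let $\bar g=\operatorname{Re}\langle\cdot,\cdot\rangle$ be the round metric of the unit sphere $S^{2m+1}\subset\mathbb C^{m+1}$. The \emph{Hopf field} $R(z)=iz$ is a unit tangent field on the sphere with flow $z\mapsto e^{is}z$; let $\theta=\bar g(R,\cdot)$ be its dual $1$-form, so that $\theta(R)=1$. Fix $T>0$, let $t$ be the coordinate on $\mathbb R/T\mathbb Z$, and put on $M=S^{2m+1}\times\mathbb R/T\mathbb Z$
\begin{equation}\label{eq:hopfmetric}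
g=\bar g-(\theta+dt)^2=(\bar g-\theta^2)-2\,\theta\,dt-dt^2 .
\end{equation}
Products of $1$-forms are symmetric, so $2\,\theta\,dt=\theta\otimes dt+dt\otimes\theta$.

\begin{theorem}\label{thm:sphere}
The manifold $S^{2m+1}\times\mathbb R/T\mathbb Z$ with the metric \eqref{eq:hopfmetric} is a compact stationary spacetime. Two points $(z,t_0)$ and $(w,t_1)$ are joined by a geodesic if and only if $\langle z,w\rangle\ne0$ or $t_0=t_1$. In particular, this spacetime is not geodesically connected.
\end{theorem}

For $m=1$ the points $((1,0),0)$ and $((0,1),T/2)$ of $S^3\times S^1$ are not joined. From this four-dimensional example one gets all higher dimensions, while dimension two behaves as the Riemannian analogy predicts. A spacetime is \emph{homogeneous} if its isometries act transitively.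

\begin{theorem}\label{thm:alldim}
For every $n\ge4$ there is a homogeneous compact stationary spacetime of dimension $n$ that is not geodesically connected.
\end{theorem}

\begin{theorem}\label{thm:dimtwo}
Every compact stationary spacetime of dimension $2$ is geodesically connected.
\end{theorem}

We do not settle the case $n=3$.

The negative half of Theorem~\ref{thm:sphere} answers the question and needs only the conservation law for Killing fields; it is proved, together with Theorem~\ref{thm:alldim}, in Section~\ref{sec:obstruction}. Section~\ref{sec:geodesics} finds all geodesics of \eqref{eq:hopfmetric} and proves the positive half. In Theorem~\ref{thm:sphere} the set of points unreachable from $(z,t_0)$ is the product of the sphere $S^{2m-1}=\{w:\langle z,w\rangle=0\}$ with an open arc, and it has codimension two. Section~\ref{sec:nil} gives an example, with a different mechanism, in which this set has codimension one (Theorem~\ref{thm:nil}). Section~\ref{sec:two} treats dimension two.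

\section{Killing fields and a class of stationary metrics}\label{sec:prelim}

We use two textbook facts, valid for Riemannian and Lorentzian metrics alike; $\nabla$ is the Levi-Civita connection. First, a vector field $Y$ is Killing, meaning that its local flows are isometries, if and only if $g(\nabla_XY,X)=0$ for all $X$. Second, a smooth curve $\gamma\colon[0,1]\to M$ is a geodesic if and only if it is a critical point of the energy $\mathcal E(\gamma)=\frac12\int_0^1 g(\gamma',\gamma')\,d\tau$ under variations with fixed endpoints; in coordinates, the geodesic equations are the Euler--Lagrange equations of $L=\frac12g(\gamma',\gamma')$. Since these equations are local, geodesics lift to geodesics and project to geodesics under a covering map that is a local isometry. For a product metric the equations decouple, so a curve is a geodesic exactly when both components are.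

\begin{lemma}\label{lem:conserved}
If $Y$ is a Killing field and $\gamma$ is a geodesic, then $g(\gamma',Y)$ is constant along $\gamma$.
\end{lemma}

\begin{proof}
$\frac{d}{d\tau}\,g(\gamma',Y)=g(\nabla_{\gamma'}\gamma',Y)+g(\gamma',\nabla_{\gamma'}Y)=0+0$.
\end{proof}

Let $K$ be a timelike Killing field and $\beta=-g(K,K)>0$. Reversing the sign of $g$ along $K$ produces
\begin{equation}\label{eq:riem}
g_K=g+2\beta^{-1}g(K,\cdot)^2 ,
\end{equation}
which agrees with $g$ on $K^\perp$, keeps $K$ orthogonal to $K^\perp$, and has $g_K(K,K)=\beta$. Since $g$ is positive definite on $K^\perp$, the tensor $g_K$ is a Riemannian metric.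

\begin{proposition}\label{prop:complete}
In a compact stationary spacetime every geodesic extends to all of $\mathbb R$.
\end{proposition}

\begin{proof}
Along a geodesic $\gamma$ the quantities $g(\gamma',\gamma')$ and $g(\gamma',K)$ are constant, and $\beta^{-1}$ is bounded on the compact manifold $M$. Hence $g_K(\gamma',\gamma')\le C$ for some $C$. So $\gamma'$, an integral curve of the geodesic vector field on $TM$, stays in the compact set $\{v:g_K(v,v)\le C\}$, and an integral curve that stays in a compact set is defined, once extended maximally, for all time.
\end{proof}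

The spacetimes of Theorems~\ref{thm:sphere}, \ref{thm:alldim} and \ref{thm:nil} are therefore complete: what fails is the passage from completeness to connectedness. All of them are built from the following construction. Its point is that the metric on the slices $\{t=\text{const}\}$ is degenerate in one direction $R$, and that the mixed term $\theta\,dt$ makes up for the degeneracy.

\begin{lemma}\label{lem:construction}
Let $Q$ be a compact connected manifold with a vector field $R$, a $1$-form $\theta$ with $\theta(R)=1$, a positive semidefinite symmetric $2$-tensor $h$ whose kernel at each point is spanned by $R$, and a function $f>0$. Let $T>0$, and put $g=h-2\,\theta\,dt-f\,dt^2$ on $M=Q\times\mathbb R/T\mathbb Z$. Then: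
\begin{enumerate}
\item[(i)] $(M,g)$ is a compact stationary spacetime, with timelike Killing field $K=\partial_t$;
\item[(ii)] $g(R,\cdot)=-dt$;
\item[(iii)] every diffeomorphism of $Q$ that preserves $h$, $\theta$ and $f$, acting trivially on $t$, is an isometry of $g$.
\end{enumerate}
\end{lemma}

\begin{proof}
For any tangent vector $X$ of $M$ we have $h(R,X)=0$, $\theta(R)=1$ and $dt(R)=0$, so
\[
g(R,X)=h(R,X)-\theta(R)\,dt(X)-dt(R)\,\theta(X)-f\,dt(R)\,dt(X)=-dt(X),
\]
which is (ii). Let $D\subset TQ$ be the kernel of $\theta$, so that $TM=D\oplus\operatorname{span}(R,\partial_t)$. For $v\in D$ we have $g(v,R)=-dt(v)=0$ and $g(v,\partial_t)=-\theta(v)=0$, and $g(v,v)=h(v,v)>0$ if $v\neq0$, because $v$ is not a multiple of $R$. So the two summands are orthogonal and $g$ is positive definite on $D$. On $\operatorname{span}(R,\partial_t)$ the Gram matrix is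
\[
\begin{pmatrix}0&-1\\-1&-f\end{pmatrix},
\]
with determinant $-1$, hence of signature $(-,+)$. So $g$ is Lorentzian. Translations in $t$ preserve $g$, and $g(\partial_t,\partial_t)=-f<0$; thus $\partial_t$ is a timelike Killing field and defines a time orientation. This proves (i), and (iii) holds because such a map preserves $h$, $\theta$, $f$ and $dt$.
\end{proof}

When $f=1$ and $R$ is Killing, Lemma~\ref{lem:conserved} gives two constants along each geodesic, which we always denote by
\begin{equation}\label{eq:ab}
a=t'=-g(\gamma',R),\qquad b=\theta(\gamma')+t'=-g(\gamma',K).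
\end{equation}

\section{Two rotations whose sum is lightlike}\label{sec:obstruction}

Let $g$ be the metric \eqref{eq:hopfmetric}. It has the form of Lemma~\ref{lem:construction} with $Q=S^{2m+1}$, $f=1$ and $h=\bar g-\theta^2$: if $v=\lambda R+v_0$ with $v_0$ orthogonal to $R$ for $\bar g$, then $h(v,v)=|v_0|^2$, so $h$ is positive semidefinite with kernel spanned by $R$. This proves the first assertion of Theorem~\ref{thm:sphere}.

The unitary group $U(m+1)$ preserves $\bar g$ and commutes with multiplication by $i$. It therefore preserves $R$, $\theta$ and $h$, and acts by isometries of $g$ by Lemma~\ref{lem:construction}(iii). For a skew-Hermitian matrix $A$ the maps $e^{sA}$ are unitary, so the field $A^*(z,t)=(Az,0)$ that generates them is Killing. In particular $R=(i\operatorname{Id})^*$ is Killing.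

\subsection{The case of $S^3\times S^1$ in coordinates}\label{sub:hand}

Let $m=1$ and write $z_1=\cos\varrho\,e^{i\phi_1}$, $z_2=\sin\varrho\,e^{i\phi_2}$ with $0<\varrho<\pi/2$. These coordinates cover the complement of the circles $\{z_2=0\}$ and $\{z_1=0\}$, which correspond to $\varrho=0$ and $\varrho=\pi/2$. Then $R=\partial_{\phi_1}+\partial_{\phi_2}$ and
\[
\bar g=d\varrho^2+\cos^2\!\varrho\,d\phi_1^2+\sin^2\!\varrho\,d\phi_2^2,\qquad
\theta=\cos^2\!\varrho\,d\phi_1+\sin^2\!\varrho\,d\phi_2 .
\]
Since $\cos^2\!\varrho-\cos^4\!\varrho=\sin^2\!\varrho-\sin^4\!\varrho=\sin^2\!\varrho\cos^2\!\varrho$, we get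
\[
h=\bar g-\theta^2=d\varrho^2+\sin^2\!\varrho\cos^2\!\varrho\,(d\phi_1-d\phi_2)^2 .
\]
The fields $\partial_{\phi_1}=(iz_1,0)$ and $\partial_{\phi_2}=(0,iz_2)$ are smooth Killing fields on all of $M$. Their conserved quantities are
\begin{align*}
\mu_1&=g(\gamma',\partial_{\phi_1})=\cos^2\!\varrho\,\bigl(\sin^2\!\varrho\,(\phi_1'-\phi_2')-t'\bigr),\\
\mu_2&=g(\gamma',\partial_{\phi_2})=-\sin^2\!\varrho\,\bigl(\cos^2\!\varrho\,(\phi_1'-\phi_2')+t'\bigr),
\end{align*}
and $\mu_1+\mu_2=-t'=-a$. A geodesic through a point with $z_2=0$ has $\mu_2=0$, because $\partial_{\phi_2}$ vanishes there. A geodesic through a point with $z_1=0$ has $\mu_1=0$. A geodesic through both kinds of points has $a=0$, so $t$ is constant on it. This is the whole argument: $((1,0),t_0)$ and $((0,1),t_1)$ are not joined unless $t_0=t_1$.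

It is instructive to see how a geodesic fails to arrive. Let $\gamma$ start on $\{z_2=0\}$ with $a\ne0$. From $\mu_2=0$ we get $\phi_1'-\phi_2'=-a/\cos^2\!\varrho$ wherever $0<\varrho<\pi/2$. The quantity $h(\gamma',\gamma')=g(\gamma',\gamma')+2\theta(\gamma')t'+t'^2$ is constant by \eqref{eq:ab}; call it $y^2$ with $y\ge0$. Substituting,
\begin{equation}\label{eq:barrier}
\varrho'^2+a^2\tan^2\!\varrho=y^2 .
\end{equation}
The term $a^2\tan^2\!\varrho$ is a potential barrier that is infinite at $\varrho=\pi/2$, and it confines $\gamma$ to the region $\tan\varrho\le y/|a|$. The circle $\{z_1=0\}$ can be approached only at the price of letting the initial velocity tend to infinity.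

\subsection{The general argument}

\begin{lemma}\label{lem:twofields}
Let $Y,Z$ be Killing fields of a Lorentzian manifold $(M,g)$ and let $t\colon M\to\mathbb R/T\mathbb Z$ be a smooth map with $g(Y+Z,\cdot)=-dt$. If $Y(p)=0$, $Z(q)=0$ and $t(p)\ne t(q)$, then no geodesic joins $p$ to $q$.
\end{lemma}

\begin{proof}
Let $\gamma$ be a geodesic from $p$ to $q$. The constant $g(\gamma',Y)$ vanishes at $p$ and the constant $g(\gamma',Z)$ vanishes at $q$, so both vanish identically. Hence $dt(\gamma')=-g(\gamma',Y+Z)=0$, and $t(p)=t(q)$.
\end{proof}

The proof does not use the signature, and it is useful to run it in the Euclidean plane $\mathbb C$. The rotations $Y(\zeta)=i(\zeta-p)$ and $Z(\zeta)=-i(\zeta-q)$ have sum $i(q-p)$, and the proof says that the segment from $p$ to $q$ is orthogonal to $i(q-p)$. That is true, and no obstruction results, because $p$ and $q$ lie on one level of the corresponding function $t$. To get an obstruction, we want to move $q$ across the levels of $t$ while keeping $Z(q)=0$. In a product $Q\times\mathbb R/T\mathbb Z$ this is automatic when $Y$ and $Z$ come from fields on $Q$. Then $Y+Z$ is tangent to the levels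 of $t$ and also orthogonal to them, so $g(Y+Z,Y+Z)=-dt(Y+Z)=0$. The sum must be lightlike, which is where the Lorentzian signature enters and why the metric of Lemma~\ref{lem:construction} degenerates on the slices.

\begin{proof}[Proof of Theorem~\ref{thm:sphere}, ``only if'']
Let $\langle z,w\rangle=0$ and $t_0\ne t_1$. Let $P$ be the orthogonal projection of $\mathbb C^{m+1}$ onto the complex line $\mathbb Cz$. It is Hermitian, so $Y=i(\operatorname{Id}-P)$ and $Z=iP$ are skew-Hermitian, and $Y^*,Z^*$ are Killing fields. We have $Yz=0$ because $Pz=z$, and $Zw=0$ because $Pw=0$; this is the only use of $\langle z,w\rangle=0$. Finally $Y^*+Z^*=R$, and $g(R,\cdot)=-dt$ by Lemma~\ref{lem:construction}(ii). Lemma~\ref{lem:twofields} applies to $p=(z,t_0)$ and $q=(w,t_1)$.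
\end{proof}

The hypothesis $m\ge1$ guarantees that orthogonal pairs $z,w$ exist. For $m=0$ the formula \eqref{eq:hopfmetric} gives the constant-coefficient metric $-2\,d\phi\,dt-dt^2$ on a torus; its geodesics are the images of straight lines, and any two points are joined.

\begin{remark}[An infinite-dimensional family]\label{rem:family}
The proof uses only a small part of the symmetry. Fix $z,w$ with $\langle z,w\rangle=0$ and $P$ as above, and let $\operatorname{pr}\colon S^{2m+1}\to\mathbb{CP}^m$ be the Hopf fibration, which sends a unit vector to the complex line it spans; the kernel of its differential is spanned by $R$. The maps $e^{isP}$ induce a circle action on $\mathbb{CP}^m$. Let $h_0$ be any Riemannian metric and $f_0>0$ any function on $\mathbb{CP}^m$, both invariant under this action; for instance $f_0(\mathbb Cv)=F(|Pv|^2/|v|^2)$ with an arbitrary smooth $F>0$. Put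
\[
g'=\operatorname{pr}^*h_0-2\,\theta\,dt-(f_0\circ\operatorname{pr})\,dt^2 .
\]
By Lemma~\ref{lem:construction}, $g'$ makes $M$ a compact stationary spacetime with $g'(R,\cdot)=-dt$. The maps $e^{isP}$ preserve $\theta$, $\operatorname{pr}^*h_0$ and $f_0\circ\operatorname{pr}$. So do the maps $e^{is}$, which induce the identity on $\mathbb{CP}^m$, and hence so do the maps $e^{sY}=e^{is}e^{-isP}$. Thus $Y^*$ and $Z^*$ are Killing for $g'$, and by Lemma~\ref{lem:twofields} no geodesic of $g'$ joins $(z,t_0)$ to $(w,t_1)$ when $t_0\neq t_1$.
\end{remark}

\subsection{All dimensions $n\ge4$}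

\begin{proof}[Proof of Theorem~\ref{thm:alldim}]
Take the product of $(S^3\times\mathbb R/T\mathbb Z,g)$ with the flat Riemannian torus $\mathbb R^{n-4}/\mathbb Z^{n-4}$, which is a point if $n=4$. The product is a compact connected Lorentzian manifold of dimension $n$, and $\partial_t$ is still a timelike Killing field. The first component of a geodesic of the product is a geodesic of $g$, so two points whose first components are $((1,0),0)$ and $((0,1),T/2)$ are not joined. The group $U(2)$ acts transitively on $S^3$; together with the translations of $\mathbb R/T\mathbb Z$ and of the torus it gives a transitive isometric action of $U(2)\times U(1)\times U(1)^{n-4}$.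
\end{proof}

\section{The geodesics of $S^{2m+1}\times S^1$}\label{sec:geodesics}

To show that Lemma~\ref{lem:twofields} detects all pairs that cannot be joined, we must produce geodesics. Write $\gamma=(z,t)$, so that $L=\frac12|z'|^2-\frac12(\theta(z')+t')^2$. The second term couples $z$ and $t$. Along a geodesic, however, $\theta(z')+t'$ is the constant $b$, so in the first variation this term acts like the linear term $-b\,\theta(z')$, and a linear term of this kind disappears in a frame that rotates along the Hopf fibers with angular velocity $b$.

\begin{lemma}\label{lem:geodesics}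
The geodesics of \eqref{eq:hopfmetric} are exactly the curves
\[
\gamma(\tau)=\bigl(e^{ib\tau}\sigma(\tau),\,t(\tau)\bigr),
\]
where $b\in\mathbb R$, the curve $\sigma$ is a geodesic of the round sphere, and $t'=-\theta(\sigma')$.
\end{lemma}

\begin{proof}
Let $\gamma=(z,t)\colon[0,1]\to M$ be smooth and put $\omega=\theta(z')+t'$. The first variation of the energy is linear in the variation field, so we may vary $t$ and $z$ separately. Under $t_s=t+s\xi$ with $\xi(0)=\xi(1)=0$, the first variation is $-\int_0^1\omega\,\xi'\,d\tau=\int_0^1\omega'\xi\,d\tau$. It vanishes for all $\xi$ if and only if $\omega$ is a constant $b$.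

Suppose $\omega=b$, and let $z_s$ be a variation of $z$ with fixed endpoints. Then
\[
\frac{d}{ds}\Big|_{s=0}\mathcal E(z_s,t)
=\frac{d}{ds}\Big|_{s=0}\int_0^1\Bigl(\tfrac12|z_s'|^2-b\,\theta(z_s')\Bigr)d\tau .
\]
Put $\sigma_s(\tau)=e^{-ib\tau}z_s(\tau)$ and $\sigma=\sigma_0$. Then $\sigma_s'=e^{-ib\tau}(z_s'-ibz_s)$, and since $\theta(z_s')=\operatorname{Re}\langle iz_s,z_s'\rangle$ and $|z_s|=1$,
\[
|\sigma_s'|^2=|z_s'|^2-2b\,\theta(z_s')+b^2,\qquad \theta(\sigma_s')=\theta(z_s')-b .
\]
By the first identity, the first variation above is the first variation of the round energy at $\sigma$. The assignment $z_s\mapsto\sigma_s$ is a bijection between the fixed-endpoint variations of $z$ and those of $\sigma$. So $\gamma$ is a geodesic if and only if, for some constant $b$, we have $\omega=b$ and $\sigma=e^{-ib\tau}z$ is a geodesic of the round sphere. By the second identity, $\omega=b$ is equivalent to $t'=-\theta(\sigma')$.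
\end{proof}

Since $R$ is Killing for $\bar g$, the function $\theta(\sigma')$ is constant along $\sigma$, and $t(\tau)=t(0)+a\tau$ with $a=-\theta(\sigma')$. The two constants play different roles. The constant $a$ must match the time difference modulo $T$, and it prescribes the $R$-component of the velocity of $\sigma$. The constant $b$ is free, and it moves the endpoint along a Hopf fiber without changing anything else. The problem is thus to reach the Hopf fiber of $w$ by a great circle with prescribed $\theta(\sigma')$.

\begin{proof}[Proof of Theorem~\ref{thm:sphere}, ``if'']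
Let $\langle z,w\rangle\neq0$ or $t_0=t_1$. Write $w=cz+d\,\eta$ with $c\in\mathbb C$, $d=\sqrt{1-|c|^2}\ge0$, and $\eta$ a unit vector with $\langle\eta,z\rangle=0$; if $d=0$, any such $\eta$ will do, and one exists because $m\ge1$. Note that $c=0$ if and only if $\langle z,w\rangle=0$. Choose $a\in\mathbb R$ with $a\equiv t_1-t_0\pmod T$, and take $a=0$ if $t_0=t_1$.

For $y\ge0$ and $\nu\in\mathbb R$ let $\sigma$ be the round geodesic with $\sigma(0)=z$ and $\sigma'(0)=-a\,iz+ye^{i\nu}\eta$. This vector is tangent to the sphere at $z$, it has $\theta(\sigma'(0))=-a$, and its length is $r=\sqrt{a^2+y^2}$. Thus $\sigma(\tau)=\cos(r\tau)\,z+r^{-1}\sin(r\tau)\,\sigma'(0)$, and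
\[
\sigma(1)=c'z+\frac{y\sin r}{r}\,e^{i\nu}\eta,\qquad c'=\cos r-ia\,\frac{\sin r}{r},
\]
where $\frac{\sin r}{r}=1$ at $r=0$. We first match the modulus of the $\eta$-component: we need $y\ge0$ with
\[
\rho(y):=y\,\frac{|\sin r|}{r}=d .
\]
If $c\neq0$, then $d<1$. The function $\rho$ is continuous on $[0,\infty)$ and $\rho(0)=0$. For large integers $N$ put $r_N=\frac\pi2+N\pi>|a|$ and $y_N=\sqrt{r_N^2-a^2}$; then $\rho(y_N)=y_N/r_N\to1$. The intermediate value theorem gives $y$. If $c=0$, then $d=1$, the hypothesis forces $t_0=t_1$, so $a=0$, and $y=r=\pi/2$ works.

It remains to match the phases. Since $\sigma(1)$ is a unit vector, $|c'|^2=1-d^2=|c|^2$, and there is $\psi\in\mathbb R$ with $c'=e^{i\psi}c$. Neither $r$ nor $c'$ depends on $\nu$, and the number $y\sin r/r$ has modulus $d$, so we can choose $\nu$ with $(y\sin r/r)\,e^{i\nu}=e^{i\psi}d$. Then $\sigma(1)=e^{i\psi}w$. With $b=-\psi$, the geodesic $\gamma(\tau)=(e^{ib\tau}\sigma(\tau),t_0+a\tau)$ of Lemma~\ref{lem:geodesics} starts at $(z,t_0)$ and ends at $(w,t_0+a)=(w,t_1)$.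
\end{proof}

For $a\neq0$ one has $\rho(y)\le y/\sqrt{a^2+y^2}<1$ for all $y$, while $\sup\rho=1$. This is the bound $\tan\varrho\le y/|a|$ from \eqref{eq:barrier}, with $d=\sin\varrho$: the value $d=1$ is approached and never attained.

\section{A nilmanifold with an unreachable hypersurface}\label{sec:nil}

To make the unreachable set larger we use refocusing instead of a barrier. Replace $\mathbb{CP}^m$ by a flat torus with coordinates $x,y$, and let $d\theta$ be a constant multiple of $dx\wedge dy$. We shall see that $(x,y)$ then moves along circles, with an angular velocity that depends only on $a=t'$ and not on the radius. If every admissible value of $a$ makes these circles close up at $\tau=1$, then no geodesic can change $(x,y)$. The form $dx\wedge dy$ has nonzero integral over the torus and is not exact there, so $\theta$ has to live on a circle bundle over it, and this leads to the Heisenberg group.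

Let $H=\mathbb R^3$ with coordinates $(x,y,u)$ and product
\[
(x_1,y_1,u_1)(x_2,y_2,u_2)=(x_1+x_2,\ y_1+y_2,\ u_1+u_2+2\pi x_1y_2).
\]
The inverse of $(x,y,u)$ is $(-x,-y,-u+2\pi xy)$, and $\Gamma=\mathbb Z\times\mathbb Z\times2\pi\mathbb Z$ is closed under products and inverses, hence a discrete subgroup. The quotient $N=\Gamma\backslash H$ is a connected $3$-manifold. It is compact, because left multiplication by elements of $\Gamma$ brings first $x$ and $y$ into $[0,1]$ and then $u$ into $[0,2\pi]$. Left multiplication by $(x_1,y_1,u_1)$ preserves $dx$, $dy$ and $R=\partial_u$, and it pulls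
\[
\theta=du-2\pi x\,dy
\]
back to $du+2\pi x_1\,dy-2\pi(x_1+x)\,dy=\theta$. So these objects descend to $N$. The coordinates $(x,y)$ define a projection of $N$ onto $\mathbb R^2/\mathbb Z^2$ whose fibers are the circles $u\in\mathbb R/2\pi\mathbb Z$. On $M=N\times\mathbb R/2\mathbb Z$ put
\begin{equation}\label{eq:nilmetric}
g=dx^2+dy^2-2\,\theta\,dt-dt^2 ,
\end{equation}
and let $\operatorname{pr}\colon M\to\mathbb R^2/\mathbb Z^2$ be the map given by $(x,y)$. By Lemma~\ref{lem:construction} with $h=dx^2+dy^2$, $f=1$, $T=2$, the pair $(M,g)$ is a compact stationary spacetime of dimension $4$.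

\begin{theorem}\label{thm:nil}
Two points $p,q$ of $(M,g)$ fail to be joined by a geodesic if and only if $t(q)-t(p)=1$ in $\mathbb R/2\mathbb Z$ and $\operatorname{pr}(p)\ne\operatorname{pr}(q)$. Thus for every $p$ the set of unreachable points is the hypersurface $\{t=t(p)+1\}\cong N$ minus one fiber of $N\to\mathbb R^2/\mathbb Z^2$.
\end{theorem}

\begin{proof}
We work on the covering $H\times\mathbb R\to M$, where
\[
L=\tfrac12(x'^2+y'^2)-(u'-2\pi xy')\,t'-\tfrac12t'^2 .
\]
The coordinates $u$, $t$, $y$ do not appear in $L$, so their Euler--Lagrange equations say that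
\[
\frac{\partial L}{\partial u'}=-t',\qquad
\frac{\partial L}{\partial t'}=-(u'-2\pi xy'+t'),\qquad
\frac{\partial L}{\partial y'}=y'+2\pi xt'
\]
are constant, and the equation for $x$ is $x''=\partial L/\partial x=2\pi y't'$. With the constants $a,b$ of \eqref{eq:ab}, the system is
\[
t'=a,\qquad u'=b-a+2\pi xy',\qquad x''=2\pi a\,y',\qquad y''=-2\pi a\,x' .
\]
For $\zeta=x+iy$ the last two equations read $\zeta''=-2\pi ia\,\zeta'$, so $\zeta'(\tau)=\zeta'(0)e^{-2\pi ia\tau}$. Every choice of the initial point and of $a,b\in\mathbb R$, $\zeta'(0)\in\mathbb C$ gives a geodesic, and its increments over $[0,1]$ are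
\begin{equation}\label{eq:increments}
\begin{aligned}
t(1)-t(0)&=a,\qquad \zeta(1)-\zeta(0)=\zeta'(0)\,I(a),\\
u(1)-u(0)&=b-a+2\pi\int_0^1xy'\,d\tau ,
\end{aligned}
\end{equation}
where $I(a)=\int_0^1e^{-2\pi ia\tau}d\tau$. We have $I(0)=1$ and $I(a)=(1-e^{-2\pi ia})/(2\pi ia)$ for $a\ne0$, so $I(a)=0$ if and only if $a\in\mathbb Z\setminus\{0\}$.

Suppose $t(q)-t(p)=1$ and a geodesic joins $p$ to $q$. For its lift, $a\equiv1\pmod 2$ is an odd integer. So $I(a)=0$, $\zeta(1)=\zeta(0)$ and $\operatorname{pr}(p)=\operatorname{pr}(q)$. This proves the ``if'' direction.

Conversely, suppose that the stated condition fails, and fix a lift $(\zeta_0,u_0,t_0)$ of $p$. If $t(q)-t(p)\neq1$, then the class of $t(q)-t(p)$ modulo $2$ either is $0$, and we take $a=0$, or contains no integer, and we take any $a$ in it. In both cases $I(a)\ne0$. Choose a lift $(\zeta_1,u_1,t_0+a)$ of $q$ and put $\zeta'(0)=(\zeta_1-\zeta_0)/I(a)$. If $t(q)-t(p)=1$ and $\operatorname{pr}(p)=\operatorname{pr}(q)$, take $a=1$, a lift $(\zeta_1,u_1,t_0+1)$ of $q$ with $\zeta_1=\zeta_0$, and $\zeta'(0)=0$. In every case $\zeta(1)=\zeta_1$ and $t(1)=t_0+a$. The curve $\zeta$ does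 not depend on $b$, so by \eqref{eq:increments} there is a $b$ with $u(1)=u_1$. The projection of this geodesic joins $p$ to $q$.
\end{proof}

\begin{remark}
In contrast with Theorem~\ref{thm:sphere}, the period of $t$ matters here. On $N\times\mathbb R/T\mathbb Z$ with the metric \eqref{eq:nilmetric}, the proof joins $p$ to $q$ whenever the class of $t(q)-t(p)$ modulo $T$ contains a number $a\notin\mathbb Z\setminus\{0\}$. If $T\notin\mathbb Z$, then $a$ and $a+T$ are never both integers; if $T=1$, then a class containing an integer contains $0$. In these cases the spacetime is geodesically connected.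
\end{remark}

\section{Dimension two}\label{sec:two}

Let $M$ be a compact stationary spacetime of dimension $2$. Geodesics of the universal cover $\tilde M$, with the lifted metric $g$, project to geodesics of $M$, so it suffices to show that $\tilde M$ is geodesically connected. Let $K$ be the lifted timelike Killing field and $\beta=-g(K,K)>0$. The special feature of dimension two is that $K^\perp$ is a field of lines. It can be integrated, and this gives coordinates in which $g$ has no mixed term like $\theta\,dt$.

\begin{lemma}\label{lem:coordinates}
There are global coordinates $(t,x)\in\mathbb R^2$ on $\tilde M$ in which $g=dx^2-\beta(x)\,dt^2$, and $\beta\le\beta_{\max}$ for some constant $\beta_{\max}$.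
\end{lemma}

\begin{proof}
The function $\beta$ is lifted from the compact manifold $M$, hence bounded. The unit vectors in the spacelike line field $K^\perp$ form a two-sheeted covering of $\tilde M$. It is trivial because $\tilde M$ is simply connected, so $K^\perp$ has a global unit section $E$.

\emph{The fields $K$ and $E$ are complete.} The Riemannian metric $g_K$ of \eqref{eq:riem} is lifted from $M$; it is geodesically complete, since its geodesics are lifts of geodesics of a compact Riemannian manifold. By the Hopf--Rinow theorem its closed balls are compact. We have $g_K(K,K)=\beta\le\beta_{\max}$ and $g_K(E,E)=1$. On a bounded time interval an integral curve of either field thus has finite length and stays in a compact ball, so it extends. Let $\Phi_t$ and $\Psi_x$ be the flows of $K$ and $E$.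

\emph{The flows commute.} Each $\Phi_t$ is an isometry that preserves $K$, so it preserves $\beta$ and $K^\perp$ and maps $E$ to $\pm E$. The sign depends continuously on $t$ and on the point, and it is $+$ for $t=0$. Hence $\Phi_t$ preserves $E$, and so it commutes with $\Psi_x$.

\emph{Coordinates.} The formula $(t,x)\cdot p=\Phi_t\Psi_x(p)$ defines an action of $\mathbb R^2$ on $\tilde M$. Fix $p$ and let $F(t,x)=(t,x)\cdot p$. Since the flows commute, $dF(\partial_t)=K$ and $dF(\partial_x)=E$; these are linearly independent, so $F$ is a local diffeomorphism. Therefore every orbit is open, and since $\tilde M$ is connected and is the disjoint union of the orbits, $F$ is onto. The stabilizer $\Lambda=F^{-1}(p)$ is a discrete subgroup of $\mathbb R^2$, and $F$ induces a bijective local diffeomorphism $\mathbb R^2/\Lambda\to\tilde M$. The fundamental group of $\mathbb R^2/\Lambda$ is $\Lambda$, so $\Lambda=0$ and $F$ is a diffeomorphism. In the coordinates given by $F$ we have $g(\partial_x,\partial_x)=1$, $g(\partial_t,\partial_x)=0$, $g(\partial_t,\partial_t)=-\beta$, and $\beta$ does not depend on $t$.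
\end{proof}

For $L=\frac12x'^2-\frac12\beta(x)t'^2$ the geodesic equations are
\begin{equation}\label{eq:geo2}
x''=-\tfrac12\,\frac{d\beta}{dx}(x)\,t'^2,\qquad (\beta(x)\,t')'=0 .
\end{equation}
We want a solution from $(t_0,x_0)$ to $(t_1,x_1)$; let $\Delta=t_1-t_0$. The energy cannot be minimized, because it is concave in $t$. The remedy is to eliminate $t$ first. For a fixed curve $x$ put $W(x)=\int_0^1\beta(x(\tau))^{-1}d\tau$. The Cauchy--Schwarz inequality gives $\Delta^2=(\int_0^1t')^2\le W(x)\int_0^1\beta(x)t'^2$, with equality when $\beta(x)t'$ is constant, which is the second equation in \eqref{eq:geo2}. So the maximum of the energy over all $t$ with the given endpoints is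
\[
J(x)=\frac12\int_0^1x'^2\,d\tau-\frac{\Delta^2}{2W(x)},
\]
and this functional of $x$ alone can be minimized.

\begin{proof}[Proof of Theorem~\ref{thm:dimtwo}]
Let $\Omega$ be the set of absolutely continuous functions $x\colon[0,1]\to\mathbb R$ with $x'\in L^2$, $x(0)=x_0$ and $x(1)=x_1$. Since $W\ge1/\beta_{\max}$, we have on $\Omega$
\begin{equation}\label{eq:coercive}
J(x)\ge\tfrac12\|x'\|_{L^2}^2-\tfrac12\beta_{\max}\Delta^2 .
\end{equation}

\emph{A minimizer exists.} By \eqref{eq:coercive}, $J$ is bounded below, and along a minimizing sequence $x_k$ the norms $\|x_k'\|_{L^2}$ are bounded by some $A$. Then $|x_k(\tau)-x_k(\tau_0)|\le A|\tau-\tau_0|^{1/2}$. By the Arzel\`a--Ascoli theorem and the weak compactness of balls in $L^2$, after passing to a subsequence $x_k\to x$ uniformly and $x_k'\to v$ weakly in $L^2$. Passing to the limit in $x_k(\tau)=x_0+\int_0^\tau x_k'$ shows that $x\in\Omega$ and $x'=v$. Uniform convergence gives $W(x_k)\to W(x)$, and weak convergence gives $\|x'\|_{L^2}\le\liminf\|x_k'\|_{L^2}$. Hence $J(x)\le\liminf J(x_k)$, and $x$ is a minimizer.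

\emph{The minimizer gives a geodesic.} Let $C=\Delta/W(x)$, and let $G$ be the continuous function $G(\tau)=\frac12C^2\,\frac{d}{dx}(1/\beta)(x(\tau))$. For smooth $\xi$ with $\xi(0)=\xi(1)=0$,
\[
0=\frac{d}{ds}\Big|_{s=0}J(x+s\xi)=\int_0^1x'\xi'\,d\tau+\int_0^1G\,\xi\,d\tau
=\int_0^1\Bigl(x'(\tau)-\int_0^\tau G\Bigr)\xi'(\tau)\,d\tau .
\]
An $L^2$ function orthogonal to all such $\xi'$, that is, to all smooth functions of mean zero, is constant almost everywhere. So $x$ is of class $C^2$ with $x''=\frac12C^2\frac{d}{dx}(1/\beta)(x)$, and this equation shows inductively that $x$ is smooth. Define $t(\tau)=t_0+\int_0^\tau C/\beta(x)$. Then $t(1)=t_0+CW(x)=t_1$, the product $\beta(x)t'=C$ is constant, and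
\[
x''=-\frac{C^2}{2\beta(x)^2}\,\frac{d\beta}{dx}(x)=-\tfrac12\,\frac{d\beta}{dx}(x)\,t'^2 .
\]
Thus $(t,x)$ solves \eqref{eq:geo2} and joins the two points.
\end{proof}

\begin{remark}[The bound on $\beta$]
Compactness of $M$ entered through the completeness of $K$ and $E$ and through the bound $\beta\le\beta_{\max}$. The bound cannot be dropped. Let $\beta(x)=\cosh^2x$ on $\mathbb R^2$, and consider a geodesic through $(t,x)=(0,0)$ with $\cosh^2(x)\,t'=C$. If $C=0$, then $t\equiv0$. If $C\neq0$, use $t$ as parameter and put $v=\tanh x$. Then $dv/dt=x'/C$, and \eqref{eq:geo2} gives $d^2v/dt^2=x''/(Ct')=-\cosh x\sinh x\;t'/C=-v$. So $\tanh x=k\sin t$ for a constant $k$, and no point $(\pi,x_1)$ with $x_1\ne0$ is reached.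
\end{remark}

\begin{remark}[The reduced functional for the metric \eqref{eq:hopfmetric}]
The variable $t$ can be eliminated in the same way for \eqref{eq:hopfmetric}. For a fixed curve $z$ in the sphere and a fixed increment $\Delta$ of $t$, we have $\int_0^1(\theta(z')+t')^2\ge(\Delta+\int_0^1\theta(z'))^2$, with equality when $\theta(z')+t'$ is constant. The maximum of the energy over $t$ is therefore
\[
J(z)=\frac12\int_0^1|z'|^2\,d\tau-\frac12\Bigl(\Delta+\int_0^1\theta(z')\,d\tau\Bigr)^2 .
\]
On the loops $z(\tau)=e^{2\pi ik\tau}z_0$, $k\in\mathbb Z$, the terms quadratic in $k$ cancel and $J=-2\pi k\Delta-\Delta^2/2$. For $\Delta\ne0$ this is unbounded below, so there is no analogue of \eqref{eq:coercive}: the mixed term $\theta\,dt$ destroys the estimate on which the two-dimensional proof rests.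
\end{remark}

\begin{thebibliography}{1}

\bibitem{CS}
Anna Maria Candela and Miguel S\'anchez,
\emph{Geodesics in semi-Riemannian Manifolds: Geometric Properties and Variational Tools},
arXiv:math/0610144 (2006).

\end{thebibliography}
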